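\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\numberwithin{equation}{section}

\title{Class groups of surfaces through a fixed curve\\ in a normal threefold}


\begin{abstract}
Let $X\subset\mathbb P^n$ be a normal complex threefold and $Z\subset X$ a closed subscheme of dimension at most one, none of whose curve components lies in the singular locus of $X$. Brevik and Nollet conjectured that if $Z$ lies on a normal surface in $X$, then the very general surface $Y$ of large degree through $Z$ is normal and its class group is $\operatorname{Cl}X$ plus a free group on the curve components of $Z$. We show that this is false: if $X$ is the cone over a product of two plane cubics and $Z$ contains the vertex, then no such $Y$ is normal. We show that passage of $Z$ through a non-Cohen--Macaulay point of $X$ is the only obstruction, and that even in its presence the expected description holds for the class group of the normalization of $Y$. The proof is a Noether--Lefschetz argument in which irreducibility of the monodromy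 is obtained by counting invariant tensors, without pencils or vanishing cycles.
\end{abstract}

\section{Introduction}

\subsection{The question}
We work over $\mathbb C$. For a normal variety $V$ let $\operatorname{Cl}V$ be the group of Weil divisors modulo linear equivalence. By the Noether--Lefschetz theorem, the class group of a very general surface $Y\subset\mathbb P^3$ of degree $d\ge4$ is generated by the hyperplane class: $Y$ carries no divisor classes beyond those it inherits from $\mathbb P^3$. Suppose now that we force $Y$ to contain some given curves. Their classes are then in $\operatorname{Cl}Y$. Are they independent, and are they, together with the classes from the ambient space, everything?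

The question makes sense on a normal threefold $X$, closed in $\mathbb P^n$, in place of $\mathbb P^3$. Let $Z\subset X$ be a closed subscheme of dimension $\le1$, with ideal sheaf $\mathcal I_Z\subset\mathcal O_X$. Let $Z_i$ be its curve components (its irreducible components of dimension one) and $\zeta_i$ the generic point of $Z_i$. The linear system of surfaces $Y\subset X$ cut out on $X$ by hypersurfaces of degree $d$ containing $Z$ is denoted $|H^0(X,\mathcal I_Z(d))|$; its members are the Cartier divisors of nonzero sections, with their scheme structure. ``Very general'' means outside a countable union of proper closed subsets of this linear system, and ``general'' means outside one proper closed subset. We always assume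
\begin{equation}\label{eq:standing}
\text{no curve component } Z_i \text{ is contained in } \operatorname{Sing}X .
\end{equation}
Thus $Z\cap\operatorname{Sing}X$ is finite. Since $\dim\operatorname{Sing}X\le1$, it will follow that $Y\cap\operatorname{Sing}X$ is finite for general $Y$ and $d\gg0$. Without \eqref{eq:standing}, $Y$ could be forced to contain a curve of singular points of $X$, and then Weil divisors of $X$ could not be restricted to $Y$ in the following way. Let $X_{\rm reg}$ be the regular locus of $X$. If $Y$ is normal and $Y\cap\operatorname{Sing}X$ is finite, let $\operatorname{Cl}X\to\operatorname{Cl}Y$ be the composite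
\begin{equation}\label{eq:restriction}
\operatorname{Cl}X=\operatorname{Pic}X_{\rm reg}\to\operatorname{Pic}(Y\cap X_{\rm reg})\to\operatorname{Cl}(Y\cap X_{\rm reg})=\operatorname{Cl}Y ;
\end{equation}
the outer equalities hold because removing a closed subset of codimension $\ge2$ from a normal variety does not change its class group, and $\operatorname{Cl}=\operatorname{Pic}$ on a regular variety. Adding the map that sends the $i$-th generator of $\bigoplus\mathbb Z$ (one summand per curve component) to the class of the reduced curve $\operatorname{Supp}Z_i$, we get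
\[
\alpha:\ \bigoplus_i\mathbb Z\oplus\operatorname{Cl}X\to\operatorname{Cl}Y .
\]
More generally, whenever $Y\cap X_{\rm reg}$ is a normal surface, the same recipe defines $\alpha$ with target $\operatorname{Cl}(Y\cap X_{\rm reg})$.

For $\operatorname{Cl}Y$ to make sense, some condition on $Z$ is needed. For instance, if $X=\mathbb P^3$ and $\mathcal I_Z$ is the square of the ideal of a line, then every $Y$ is singular along the line. Such behavior is excluded if $Z$ lies on a normal surface. The following statement is due to Brevik and Nollet \cite{BN}.

\begin{conjecture}[{\cite{BN}}]\label{conj}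
Let $X\subset\mathbb P^n$ be a normal threefold containing a closed subscheme $Z$ of dimension $\le1$ that lies on a normal surface $S\subset X$, and assume \eqref{eq:standing}. Then for $d\gg0$ the very general $Y\in|H^0(X,\mathcal I_Z(d))|$ is normal and $\alpha:\bigoplus\mathbb Z\oplus\operatorname{Cl}X\to\operatorname{Cl}Y$ is an isomorphism.
\end{conjecture}

The statement is known for $X=\mathbb P^3$, and the analogous statement is known when $\dim X\ge4$. One would therefore expect a positive answer. However, a local feature of $X$ that $\mathbb P^3$ does not have gets in the way of normality.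

\subsection{Results}
Let $NCM(X)$ be the set of points at which $X$ is not Cohen--Macaulay. For a normal threefold it is a finite set of closed points (Section~\ref{sec:normality}).

\begin{theorem}\label{thm:cone}
Let $E_1,E_2\subset\mathbb P^2$ be smooth cubics, let $A=E_1\times E_2\subset\mathbb P^2\times\mathbb P^2\subset\mathbb P^8$ (Segre embedding), and let $X\subset\mathbb P^9$ be the cone over $A$ with vertex $p$. Let $S$ be the cone over $E_1\times\{q\}$ for some $q\in E_2$, and let $Z\subset S$ be a ruling line, or $Z=\{p\}$. Then $X$ is a normal threefold, $S$ is a normal surface, $Z\subset S\subset X$, and $\operatorname{Sing}X=\{p\}$ contains no curve; but for every $d\ge1$ no $Y\in|H^0(X,\mathcal I_Z(d))|$ is normal.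
\end{theorem}

So Conjecture~\ref{conj} is false. The next theorem says exactly when its conclusion holds, and that under its hypotheses only normality can fail. Its explicit range of degrees uses the following objects. Let $\tau:B'\to X$ be the normalization of the blow-up of $X$ along $Z$, let $r:\tilde B\to B'$ be a projective resolution that is an isomorphism over the regular locus of $B'$, and let $\pi=\tau r$. Write $\mathcal I_Z\mathcal O_{\tilde B}=\mathcal O_{\tilde B}(-\tilde E)$ and $L_d=\pi^*\mathcal O(d)(-\tilde E)$, and consider the conditions
\begin{itemize}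
\item[(A)] $H^0(\mathbb P^n,\mathcal I_{Z,\mathbb P^n}(d))\to H^0(X,\mathcal I_Z(d))$ is onto;
\item[(B)] $\mathcal I_Z(d-1)$ is globally generated on $X$;
\item[(C)] $h^0(\tilde B,K_{\tilde B}+L_d)>h^0(\tilde B,K_{\tilde B})$.
\end{itemize}

\begin{theorem}\label{thm:main}
Let $X\subset\mathbb P^n$ be a normal threefold and $Z\subset X$ a closed subscheme of dimension $\le1$, possibly empty, with no curve component $Z_i$ in $\operatorname{Sing}X$. Consider the conditions
\begin{itemize}
\item[(i)] $\mathcal I_{Z,\zeta_i}\not\subset\mathfrak m_{\zeta_i}^2\subset\mathcal O_{X,\zeta_i}$ for all $i$ \textup{(}this holds if $Z$ lies on a normal surface $S\subset X$\textup{)};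
\item[(ii)] $Z\cap NCM(X)=\emptyset$.
\end{itemize}
\begin{itemize}
\item[(a)] If \textup{(i)} or \textup{(ii)} fails, then no $Y\in|H^0(X,\mathcal I_Z(d))|$ is normal, for any $d$.
\item[(b)] If \textup{(i)} holds and $d\gg0$, then the very general $Y$ is integral and regular in codimension one, $Y\cap\operatorname{Sing}X$ is finite, $Y\cap X_{\rm reg}$ is normal, and
\[
\alpha:\ \bigoplus_i\mathbb Z\oplus\operatorname{Cl}X\to\operatorname{Cl}(Y\cap X_{\rm reg})=\operatorname{Cl}(Y^\nu)
\]
is an isomorphism, where $Y^\nu$ is the normalization of $Y$.
\item[(c)] If \textup{(i)} holds and $d\gg0$, then the general $Y$ is normal if and only if \textup{(ii)} holds.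
\end{itemize}
Hence, for given $X$ and $Z$, the conclusion of Conjecture~\ref{conj} holds for $d\gg0$ if and only if \textup{(i)} and \textup{(ii)} hold; in particular Conjecture~\ref{conj} is true when $X$ is Cohen--Macaulay. Moreover, \textup{(b)} and \textup{(c)} hold for every $d$ that satisfies \textup{(A)}, \textup{(B)} and \textup{(C)}.
\end{theorem}

All three conditions hold for $d\gg0$. For (A) and (B) this is Serre's theorem: the cokernel in (A) embeds into $H^1(\mathbb P^n,\mathcal I_X(d))$, where $\mathcal I_X\subset\mathcal O_{\mathbb P^n}$ is the ideal sheaf of $X$. For (C), the projection formula gives $h^0(K_{\tilde B}+L_d)=h^0(X,\pi_*(K_{\tilde B}(-\tilde E))(d))$, and $\pi_*(K_{\tilde B}(-\tilde E))$ is torsion-free of rank one on $X$, so this number grows like $d^3$. For $X=\mathbb P^3$ and $Z=\emptyset$ the conditions say exactly $h^0(\mathcal O(d-4))>0$, that is, $d\ge4$; this is the sharp classical bound, since smooth quadrics and cubics have Picard number $2$ and $7$.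

\subsection{How the proof goes}
Part (a) is a depth count (Section~\ref{sec:normality}). For (b), we blow up $Z$, normalize, and consider the hyperplane sections $Y'$ of $B'$ that correspond to the surfaces $Y$ (Section~\ref{sec:setup}). The heart is the statement $\operatorname{Cl}B'\cong\operatorname{Cl}Y'$ for very general $Y'$ (Theorem~\ref{thm:NL}), proved in Sections~\ref{sec:monodromy} and~\ref{sec:NL}. Its main point is that the part of $H^2$ not coming from $B'$ is irreducible under monodromy. To see this we show that, up to one class supported on the diagonal, all monodromy-invariant classes in the tensor square of $H^2$ come from $B'\times B'$. Section~\ref{sec:p3} explains this on $\mathbb P^3$, where no technicalities intervene. Finally, Section~\ref{sec:descent} compares $B'$ with $X$ and $Y'$ with $Y$: exceptional divisors over curves $Z_i$ give the free summands, and exceptional divisors over points disappear on both sides.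

\section{Normality of surfaces through \texorpdfstring{$Z$}{Z}}\label{sec:normality}

Recall that a Noetherian scheme is $S_k$ if $\operatorname{depth}\mathcal O_q\ge\min(k,\dim\mathcal O_q)$ at every point $q$, and $R_k$ if it is regular at all points of codimension $\le k$. Serre's criterion says that normal means $R_1$ and $S_2$; similarly, reduced means $R_0$ and $S_1$. A normal threefold $X$ is thus Cohen--Macaulay at all points of codimension $\le2$. The Cohen--Macaulay locus is open, so $NCM(X)$ is a finite set of closed points, and $\operatorname{depth}\mathcal O_{X,p}=2$ for $p\in NCM(X)$. If $Y\subset X$ has local equation $s$ at $p$, a nonzerodivisor in the maximal ideal, then $\mathcal O_{Y,p}=\mathcal O_{X,p}/(s)$ has dimension and depth exactly one less than $\mathcal O_{X,p}$.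

\subsection{A hyperplane section of a cone}\label{ss:cone}
Before the general argument, here is the smallest instance of Theorem~\ref{thm:cone}. Let $Z=\{p\}$ and $d=1$. A general hyperplane through the vertex cuts $X$ in the cone $Y$ over a smooth connected curve $C=A\cap\{\ell=0\}$. As $K_A=0$, adjunction gives $K_C=\mathcal O_C(1)$. The degree of $C$ is $18$ (twice the product of the degrees $3$ and $3$), so $2g-2=18$, $g=10$ and $h^0(C,\mathcal O_C(1))=10$. But $h^0(A,\mathcal O_A(1))=3\cdot3=9$, and restriction to $C$ has kernel spanned by $\ell$, so only an $8$-dimensional space of sections of $\mathcal O_C(1)$ comes from linear forms. Hence $C\subset\mathbb P^7$ is a canonical curve of genus $10$ with two of its ten coordinates missing. A missing form $\omega\in H^0(C,\mathcal O_C(1))$ is a function, homogeneous of degree one, on the affine cone over $C$ minus its vertex. It does not extend over the vertex, because the functions on the affine cone that are homogeneous of degree one are the linear forms. On a normal surface a function regular off a point would extend. So $Y$ is not normal.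

The two missing forms come from $H^1(A,\mathcal O_A)=\mathbb C^2$, through the exact sequence
\[
H^0(A,\mathcal O_A(1))\to H^0(C,\mathcal O_C(1))\to H^1(A,\mathcal O_A)\to H^1(A,\mathcal O_A(1))=0 .
\]
This group is the local invariant that makes $X$ fail to be Cohen--Macaulay at $p$, and it obstructs every $Y$ through $p$.

\subsection{Proof of Theorem~\ref{thm:main}(a)}
Let $Y\in|H^0(X,\mathcal I_Z(d))|$. If $p\in Z\cap NCM(X)$, then $p\in Y$, $\dim\mathcal O_{Y,p}=2$ and $\operatorname{depth}\mathcal O_{Y,p}=\operatorname{depth}\mathcal O_{X,p}-1=1$. So $Y$ is not $S_2$ at $p$, hence not normal. If $\mathcal I_{Z,\zeta_i}\subset\mathfrak m_{\zeta_i}^2$ for some $i$, then the local equation $s$ of $Y$ at $\zeta_i$ lies in $\mathfrak m_{\zeta_i}^2$. The ring $\mathcal O_{X,\zeta_i}$ is regular of dimension two by \eqref{eq:standing}, so the one-dimensional ring $\mathcal O_{Y,\zeta_i}=\mathcal O_{X,\zeta_i}/(s)$ is not regular, and $Y$ is not normal. \qed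

\subsection{Proof of Theorem~\ref{thm:cone}}
For $k\ge0$ the maps $H^0(\mathbb P^8,\mathcal O(k))\to H^0(\mathbb P^2\times\mathbb P^2,\mathcal O(k,k))$ and $H^0(\mathbb P^2,\mathcal O(k))\to H^0(E_j,\mathcal O(k))$ are onto (the cokernel of the second lies in $H^1(\mathbb P^2,\mathcal O(k-3))=0$), and $H^0(A,\mathcal O(k))=H^0(E_1,\mathcal O(k))\otimes H^0(E_2,\mathcal O(k))$ by K\"unneth. So the homogeneous coordinate ring of $A$ is $R=\bigoplus_{k\ge0}H^0(A,\mathcal O(k))$. The section ring of an ample line bundle on a normal variety is normal, so the affine cone $\operatorname{Spec}R$ is normal. As $X\setminus p$ is smooth, $X$ is a normal threefold. The plane $\mathbb P^2\times\{q\}$ is embedded linearly, so $S$ is the cone in a $\mathbb P^3$ over a smooth plane cubic. This is a hypersurface with an isolated singularity, so it is $S_2$ and $R_1$, hence normal.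

Let $\mathfrak m$ be the irrelevant ideal of $R$. Then $H^0_{\mathfrak m}(R)=0$, the group $H^1_{\mathfrak m}(R)$ is the cokernel of $R\to\bigoplus_{k\in\mathbb Z}H^0(A,\mathcal O(k))$ and so vanishes, and
\[
H^2_{\mathfrak m}(R)=\bigoplus_{k\in\mathbb Z}H^1(A,\mathcal O(k))\supset H^1(A,\mathcal O_A)=\mathbb C^2\ne0 .
\]
So $\operatorname{depth}\mathcal O_{X,p}=2<3$. In particular $X$ is singular at $p$, $\operatorname{Sing}X=\{p\}$ and $p\in NCM(X)$. Since $p\in Z$, Theorem~\ref{thm:main}(a) shows that no $Y$ is normal. \qed

\subsection{The condition at the generic points}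

\begin{lemma}\label{lem:local}
\begin{itemize}
\item[(1)] If $Z$ lies on a normal surface $S\subset X$, then \textup{(i)} holds.
\item[(2)] If \textup{(i)} holds, then for each $i$ there are generators $x,y$ of $\mathfrak m_{\zeta_i}$ and an $m\ge1$ with $\mathcal I_{Z,\zeta_i}=(x,y^m)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal O=\mathcal O_{X,\zeta_i}$, with maximal ideal $\mathfrak m$. It is a regular local ring of dimension two and hence factorial.

(1) The surface $S$ passes through $\zeta_i$ and is given there by a prime ideal of height one, which is principal, say $(x)$. As $S$ is normal, $\mathcal O/(x)$ is a discrete valuation ring, so $x\notin\mathfrak m^2$; and $x\in\mathcal I_{Z,\zeta_i}$ because $Z\subset S$.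

(2) Choose $x\in\mathcal I_{Z,\zeta_i}\setminus\mathfrak m^2$. Then $\mathcal O/(x)$ is a discrete valuation ring. The ideal $\mathcal I_{Z,\zeta_i}$ is $\mathfrak m$-primary, so its image there is nonzero and proper, hence generated by a power $\bar y^m$, $m\ge1$, of a uniformizer. Lift $\bar y$ to $y$.
\end{proof}

\section{The method on \texorpdfstring{$\mathbb P^3$}{projective space}}\label{sec:p3}

\subsection{Facts from Hodge theory}\label{ss:facts}
Cohomology has $\mathbb Q$-coefficients unless others are written. Let $q:\mathcal W\to U$ be a smooth projective morphism of smooth varieties with $U$ connected, $H\in U$, and $\pi_1=\pi_1(U,H)$. We use the following results of Deligne \cite{D}.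
\begin{itemize}
\item[(D1)] The $\pi_1$-modules $H^k(\mathcal W_H)$ are semisimple \cite[4.2.6]{D}.
\item[(D2)] For a smooth compactification $\overline{\mathcal W}$ of $\mathcal W$, the map $H^k(\overline{\mathcal W})\to H^k(\mathcal W_H)^{\pi_1}$ is onto \cite[4.1.1]{D}.
\item[(D3)] For $M$ smooth, $H^k(M)$ has weights $\ge k$, and $W_kH^k(M)$ is the image of $H^k$ of any smooth compactification \cite[3.2.17]{D}. Hence $W_kH^k(M_2)\to W_kH^k(M_1)$ is onto if $M_1\subset M_2$ is open and dense and both are smooth.
\end{itemize}
By (D2) and (D3), each invariant class on a fiber is the restriction of a class in $W_kH^k(\mathcal W)$. We also use Poincar\'e duality with supports: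
\begin{itemize}
\item[(T)] If $R\subset M$ is a closed algebraic subset of codimension $\ge c$ in a smooth variety of dimension $m$, then $H^j_R(M)\cong H^{BM}_{2m-j}(R)$ (Borel--Moore homology). This vanishes for $j<2c$, and for $j=2c$ it has as basis the classes of the components of $R$ of codimension $c$. The same holds with $\mathbb Z$-coefficients.
\end{itemize}

\subsection{Noether--Lefschetz by counting invariants}\label{ss:NLp3}
Let $X=\mathbb P^3$, $Z=\emptyset$ and $d\ge4$. Let $\mathbb P^\vee=\mathbb P(H^0(\mathcal O(d)))$, of dimension $N$, and let $U\subset\mathbb P^\vee$ be the set of smooth surfaces. A point $H\in U$ is a surface $Y=Y_H$; let $\eta\in H^2(Y)$ be the hyperplane class and $T=\eta^\perp$, so that $H^2(Y)=\mathbb Q\eta\oplus T$ as $\pi_1$-modules. \emph{We claim that $T$ is zero or irreducible.} As $T$ is semisimple, it suffices that $\operatorname{End}_{\pi_1}(T)$ has dimension $\le1$. The form on $T$ is nondegenerate, so this is the dimension of $(T\otimes T)^{\pi_1}$. Thus we have to count invariant tensors.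

Let $\xi\in H^2(Y)\otimes H^2(Y)$ be invariant. It is an invariant of $H^4(Y\times Y)$, so it is the restriction of some $w\in W_4H^4(\mathcal W_U)$, where
\[
\mathcal W_U=\{(x,y,H):\ H\in U,\ x,y\in Y_H\}.
\]
Now project to $\mathbb P^3\times\mathbb P^3$ instead of to $U$. Away from the diagonal $\Delta$, passing through $x$ and $y$ imposes two independent linear conditions on $H$, so the part $\mathcal W_1$ of $\mathcal W_U$ with $x\ne y$ is open in a $\mathbb P^{N-2}$-bundle over $\mathbb P^3\times\mathbb P^3\setminus\Delta$. By (D3), $w|_{\mathcal W_1}$ extends to the whole bundle. Since $\Delta$ has codimension three, $\mathbb P^3\times\mathbb P^3\setminus\Delta$ has the same $H^j$ as $\mathbb P^3\times\mathbb P^3$ for $j\le4$. So $w|_{\mathcal W_1}$ is a polynomial in the hyperplane classes $\eta_1,\eta_2$ of the two factors and the hyperplane class $h$ of $\mathbb P^\vee$. The part $\mathcal W_\Delta$ of $\mathcal W_U$ over $\Delta$ is irreducible of codimension $(N+4)-(3+N-1)=2$. By (T), $w$ is then a polynomial in $\eta_1,\eta_2,h$ plus a multiple of the class $[\mathcal W_\Delta]$. Restrict to the fiber over $H$, where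 $h$ becomes $0$, and take the $(2,2)$ K\"unneth component, that is, the one in $H^2\otimes H^2$: $\xi$ is a combination of $\eta\otimes\eta$ and one more class independent of $\xi$. So $\dim(H^2(Y)\otimes H^2(Y))^{\pi_1}\le2$. The line $\mathbb Q\,\eta\otimes\eta$ is one dimension of this, which leaves $\dim(T\otimes T)^{\pi_1}\le1$. This proves the claim.

The rest is short. For very general $H$ the space $NS(Y)_{\mathbb Q}$ is $\pi_1$-stable (Lemma~\ref{lem:CDK} below, whose proof applies to every smooth projective family of surfaces over a smooth connected base). It contains $\eta$, so it is $\mathbb Q\eta\oplus(NS(Y)_{\mathbb Q}\cap T)$, and the second summand is $0$ or $T$. If it were $T$, all of $H^2(Y)$ would be algebraic; but $p_g(Y)=h^0(\mathcal O(d-4))>0$. So $NS(Y)_{\mathbb Q}=\mathbb Q\eta$. By the Lefschetz hyperplane theorem $H^2(Y,\mathbb Z)/\mathbb Z\eta$ is torsion-free and $H^1(\mathcal O_Y)=0$, so $\operatorname{Pic}Y=\mathbb Z\,\mathcal O_Y(1)$.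

\subsection{What a base scheme and singularities change}\label{ss:changes}
Let $d\ge4$ and let $Z$ be a line $\ell\subset\mathbb P^3$. Surfaces of degree $d$ through $\ell$ become hyperplane sections $Y'$ of the blow-up $B$ of $\ell$, embedded by $dh-E$ where $h$ is the pullback of the hyperplane class of $\mathbb P^3$ and $E$ is the exceptional divisor. The argument above, run on $B$, gives $\operatorname{Pic}Y'\cong\operatorname{Pic}B=\mathbb Zh\oplus\mathbb ZE$ for very general $Y'$. The general $Y$ is smooth along $\ell$, so $Y'\cong Y$, and $E$ restricts to $\ell$. Hence $\operatorname{Pic}Y=\mathbb Z\mathcal O(1)\oplus\mathbb Z\ell$. If instead $Z$ is a reduced point, then $Y'$ is the blow-up of $Y$ at it, and $E$ restricts to the exceptional curve. Passing from $Y'$ to $Y$ kills this class, and $\operatorname{Pic}Y=\mathbb Z$. So exceptional divisors over curves survive and exceptional divisors over points disappear.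

In general the blow-up is singular, even after normalization. The map from its normalization to projective space is finite but need not be injective, and classes on a resolution include exceptional ones. To deal with this we run the argument on the regular locus, where Weil divisors are line bundles, and use weights to discard what does not extend to a compactification.

\section{Blowing up the base scheme}\label{sec:setup}

From here to the end we assume (i), (A), (B) and (C). Put $V=H^0(X,\mathcal I_Z(d))$ and $L=L_d$. By (A) the linear system of the surfaces $Y$ is $\mathbb P^\vee:=\mathbb P(V)$, of dimension $N:=\dim V-1$. By (B), $V$ generates $\mathcal I_Z(d)$.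

Let $b:B\to X$ be the blow-up of $Z$, with $\mathcal I_Z\mathcal O_B=\mathcal O_B(-E_B)$, let $\nu:B'\to B$ be the normalization and $\tau=b\nu$. Let
\[
B^\circ:=B'_{\rm reg},\qquad r:\tilde B\to B',\qquad \pi=\tau r,\qquad \partial:=\tilde B\setminus r^{-1}(B^\circ)
\]
with $r$ the resolution of the introduction. We identify $r^{-1}(B^\circ)$ with $B^\circ$. As $X$ is normal, $\tau$ is an isomorphism over $X\setminus Z$. None of these objects depends on $d$.

\begin{lemma}\label{lem:embedding}
Through its map to $H^0(B,b^*\mathcal O(d)(-E_B))$, the space $V$ defines a closed embedding $B\subset\mathbb P^N$.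
\end{lemma}

\begin{proof}
Let $s_0,\dots,s_M$ be a basis of $H^0(X,\mathcal I_Z(d-1))$. By (B) they generate $\mathcal I_Z(d-1)$, so they embed $B=\operatorname{Proj}\bigoplus_k\mathcal I_Z^k$ as a closed subscheme of $X\times\mathbb P^M\subset\mathbb P^n\times\mathbb P^M$. Under it, $\mathcal O(1,1)$ pulls back to $b^*\mathcal O(d)(-E_B)$, and the coordinates of the Segre embedding pull back to the products $x_js_k\in V$ of linear forms with the $s_k$. So a subspace of $V$ already defines a closed embedding, and hence so does $V$.
\end{proof}

Let $g:B'\to\mathbb P^N$ be the composite of $\nu$ with this embedding. It is \emph{finite, and birational onto its image}. This, ensured by (B), is what makes all dimension counts below work. Put $f=gr$; then $L=f^*\mathcal O(1)$ is base point free, nef and big. For a hyperplane $H\in\mathbb P^\vee$ with corresponding surface $Y=Y_H\subset X$ put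
\[
Y'=g^{-1}(H)\subset B',\qquad \tilde Y=f^{-1}(H)\subset\tilde B,\qquad Y^\circ=Y'\cap B^\circ,\qquad \partial_H=\tilde Y\cap\partial .
\]
In summary:
\[
\begin{array}{ccccccc}
\partial_H &\subset& \tilde Y&\subset&\tilde B&& \\
&&\downarrow&&\downarrow{\scriptstyle r}&\searrow{\scriptstyle f}&\\
Y^\circ&\subset& Y'&\subset&B'&\xrightarrow{\ g\ }&\mathbb P^N\\
&&\downarrow&&\downarrow{\scriptstyle\tau}&&\\
&&Y&\subset&X&&
\end{array}
\qquad Y^\circ=\tilde Y\setminus\partial_H .
\]
Note that $Y'$ maps into $Y$: a section $s\in V$ pulls back to $B'$ as an equation of $Y'$ times a local equation of the exceptional divisor.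

\begin{lemma}\label{lem:bertini}
For general $H\in\mathbb P^\vee$ the following hold.
\begin{itemize}
\item[(1)] $\tilde Y$ is a smooth connected surface, and $Y^\circ$ is smooth, nonempty and open in $\tilde Y$. The set $Y'\cap\operatorname{Sing}B'$ is finite, and $Y'$ is normal and irreducible. Hence $\operatorname{Cl}Y'=\operatorname{Pic}Y^\circ$; likewise $\operatorname{Cl}B'=\operatorname{Pic}B^\circ$.
\item[(2)] For each of the finitely many prime divisors $F\subset\tau^{-1}(Z)$ of $B'$, the intersection $F\cap Y'$ is an irreducible curve, and $F|_{B^\circ}$ restricts on $Y^\circ$ to the prime divisor $C_F:=F\cap Y^\circ$ with multiplicity one. Distinct $F$ give distinct $C_F$.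
\item[(3)] Let $C_k$ be the curves contained in $\partial_H$. Then $L\cdot C_k=0$, the classes $[C_k]$ are linearly independent in $H^2(\tilde Y,\mathbb Q)$, and the matrix $(C_k\cdot C_l)$ is negative definite.
\end{itemize}
\end{lemma}

\begin{proof}
We use Bertini's theorems \cite[Thm.~6.3]{J}: for a morphism from a variety to $\mathbb P^N$, the preimage of a general hyperplane is smooth if the variety is, generically reduced in any case, and irreducible if the image has dimension $\ge2$.

(1) Both $f$ and $g$ have three-dimensional image, so $\tilde Y$ is smooth and connected and $Y^\circ$ is smooth and nonempty. Since $\dim g(\operatorname{Sing}B')\le1$ and $g$ is finite, $Y'\cap\operatorname{Sing}B'$ is finite, and $Y'$ avoids the finite set $NCM(B')$. So $Y'$, a Cartier divisor in a scheme that is Cohen--Macaulay along it, is Cohen--Macaulay. Its singular points lie in the finite set $Y'\setminus Y^\circ=Y'\cap\operatorname{Sing}B'$. Thus $Y'$ is normal, and it is irreducible as the image of $\tilde Y$. The equalities of class groups hold because $Y'\setminus Y^\circ$ is finite and $\operatorname{codim}\operatorname{Sing}B'\ge2$.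

(2) As $g|_F$ is finite, $\dim g(F)=2$. So $F\cap Y'$ is irreducible and generically reduced, and being a nonempty Cartier divisor on $F$ it is a curve. Its generic point lies in $B^\circ$ because $Y'\cap\operatorname{Sing}B'$ is finite. For $F\ne F'$ we have $\dim(F\cap F')\le1$, so $F\cap F'\cap Y'$ is finite.

(3) The set $\partial_H$ maps to the finite set $Y'\cap\operatorname{Sing}B'$, so $f$ contracts $C_k$ and $L\cdot C_k=0$, while $L^2>0$ on $\tilde Y$. By the Hodge index theorem the intersection form is negative definite on $L^\perp\subset\operatorname{Num}(\tilde Y)_{\mathbb Q}$. It remains to see that the $C_k$ are independent there. If $\sum a_kC_k\equiv0$, separate signs to get $P\equiv P'$ with $P,P'$ effective, supported on the $C_k$, and without common component. Then $P^2=P\cdot P'\ge0$, so $P\equiv0$. An effective numerically trivial divisor is zero, so $P=0$, and likewise $P'=0$.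
\end{proof}

The next result, proved in Sections~\ref{sec:monodromy} and~\ref{sec:NL}, contains the main work.

\begin{theorem}\label{thm:NL}
For very general $H\in\mathbb P^\vee$ the restriction
\[
\rho:\ \operatorname{Cl}B'=\operatorname{Pic}B^\circ\to\operatorname{Pic}Y^\circ=\operatorname{Cl}Y'
\]
is an isomorphism.
\end{theorem}

\section{Monodromy}\label{sec:monodromy}

Let $\mathcal Y=\{(x,H)\in\tilde B\times\mathbb P^\vee:\ f(x)\in H\}$. Let $U\subset\mathbb P^\vee$ be a nonempty Zariski open set over which the conclusions of Lemma~\ref{lem:bertini} hold and over which $\tilde B\times U$, together with its closed subsets $\mathcal Y_U=\mathcal Y|_U$ and $\partial\times U$, is topologically locally trivial; such a $U$ exists by Verdier \cite[Cor.~5.1]{V}. The variety $\mathcal Y$ is a $\mathbb P^{N-1}$-bundle over $\tilde B$, hence smooth, and the fibers of $p:\mathcal Y_U\to U$ are the smooth surfaces $\tilde Y$, so $p$ is smooth and projective. Fix $H\in U$ and let $\pi_1=\pi_1(U,H)$.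

\subsection{The relevant local system}
The group $H^2(\tilde Y)$ contains the exceptional classes $[C_k]$, which are invisible on $Y^\circ$. Divide them out: let $\mathrm{Ex}\subset H^2(\tilde Y)$ be the span of the $[C_k]$, which by (T) is the image of $H^2_{\partial_H}(\tilde Y)$, and let
\[
\Lambda:=H^2(\tilde Y)/\mathrm{Ex}=\operatorname{im}\bigl(H^2(\tilde Y)\to H^2(Y^\circ)\bigr)=W_2H^2(Y^\circ),
\]
the last equality by (D3). By the choice of $U$, these groups form local systems over $U$; they are variations of Hodge structure, $\mathrm{Ex}$ being of type $(1,1)$. By Lemma~\ref{lem:bertini}(3) the intersection form is nondegenerate on $\mathrm{Ex}$, so $\Lambda\cong\mathrm{Ex}^\perp$ carries a nondegenerate $\pi_1$-invariant form. By (D1), $\Lambda$ is semisimple.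

\begin{lemma}\label{lem:invariants}
Let $I:=\Lambda^{\pi_1}$. Then $I=\operatorname{im}(H^2(\tilde B)\to\Lambda)$, and $\Lambda=I\oplus T$, where $T=I^\perp$ is a $\pi_1$-submodule and a sub-Hodge structure without nonzero invariants. The form is nondegenerate on $T$.
\end{lemma}

\begin{proof}
By semisimplicity, invariants of $\Lambda$ lift to invariants of $H^2(\tilde Y)$, which by (D2) come from $H^2(\mathcal Y)=H^2(\tilde B)\oplus\mathbb Qh$ with $h$ the hyperplane class pulled back from $\mathbb P^\vee$. As $h$ restricts to $0$ on $\tilde Y$, the first claim follows. Let $T$ be the sum of the nontrivial irreducible submodules of $\Lambda$, so $\Lambda=I\oplus T$. The form gives an equivariant map from $T$ to the trivial module $I^*$, which is zero. So $I\perp T$, the form is nondegenerate on both summands, and $T=I^\perp$. Since $I$ is the image of a morphism of Hodge structures, $I^\perp$ is a sub-Hodge structure.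
\end{proof}

\subsection{Irreducibility}
Since $B$ may have arbitrary singularities, we do not study degenerations of $\tilde Y$; instead we count invariant tensors as in Section~\ref{ss:NLp3}.

\begin{proposition}\label{prop:irreducible}
$T$ is zero or an irreducible $\pi_1$-module.
\end{proposition}

\begin{proof}
\emph{Extending an invariant tensor.} Let $\xi\in(\Lambda\otimes\Lambda)^{\pi_1}$. The module $\Lambda\otimes\Lambda$ is a quotient of the K\"unneth summand $H^2(\tilde Y)\otimes H^2(\tilde Y)$ of $H^4(\tilde Y\times\tilde Y)$. The latter is semisimple by (D1) for $\mathcal W_U=\mathcal Y_U\times_U\mathcal Y_U$. So $\xi$ lifts to an invariant in this summand, which is the restriction of some $w\in W_4H^4(\mathcal W_U)$. Viewing $\Lambda\otimes\Lambda\subset H^2(Y^\circ)\otimes H^2(Y^\circ)$, the tensor $\xi$ is the $(2,2)$ K\"unneth component of $w|_{Y^\circ\times Y^\circ}$. Let $w^\circ$ be the restriction of $w$ to the open subset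
\[
\mathcal W_U^\circ=\{(x,y,H):\ x,y\in B^\circ,\ H\in U,\ g(x),g(y)\in H\}\subset\mathcal W_U ,
\]
which is smooth of dimension $N+4$, with fiber $Y^\circ\times Y^\circ$ over $H$.

\emph{Where the two conditions coincide.} Let $R=\{(x,y)\in B^\circ\times B^\circ:\ g(x)=g(y)\}$ and let $\Delta\subset R$ be the diagonal. If $(x,y)\in R\setminus\Delta$, then $x$ and $y$ lie in the preimage of the locus where $B'\to g(B')$ is not an isomorphism. As $g$ is finite and birational onto its image, this preimage has dimension $\le2$ and, given $x$, there are finitely many such $y$. So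
\[
\dim(R\setminus\Delta)\le2 .
\]
The points $H\in U$ over a given $(x,y)\in R$ form an open subset of a $\mathbb P^{N-1}$. So the part $\mathcal W_R$ of $\mathcal W^\circ_U$ over $R$ is the union of the part $\mathcal W_\Delta$ over $\Delta$, irreducible of dimension $3+(N-1)=N+2$, and a part of dimension $\le N+1$. Hence $H^4_{\mathcal W_R}(\mathcal W^\circ_U)=\mathbb Q[\mathcal W_\Delta]$ by (T), and with $\mathcal W_1=\mathcal W_U^\circ\setminus\mathcal W_R$ the sequence
\begin{equation}\label{eq:diag}
\mathbb Q[\mathcal W_\Delta]\to H^4(\mathcal W_U^\circ)\to H^4(\mathcal W_1)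
\end{equation}
is exact.

\emph{Where they are independent.} Let $M=B^\circ\times B^\circ\setminus R$. Then $\mathcal W_1$ is open and dense in the $\mathbb P^{N-2}$-bundle $\mathcal Q=\{(x,y,H)\in M\times\mathbb P^\vee:\ g(x),g(y)\in H\}$ over $M$. By (D3) and the projective bundle formula, $w^\circ|_{\mathcal W_1}$ comes from
\[
W_4H^4(\mathcal Q)=\sum_{i\ge0}h^i\,W_{4-2i}H^{4-2i}(M).
\]
As $R$ has codimension $\ge3$, (T) shows that $H^j(B^\circ\times B^\circ)\to H^j(M)$ is an isomorphism (of mixed Hodge structures) for $j\le4$. So there are $m_i\in W_{4-2i}H^{4-2i}(B^\circ\times B^\circ)$ such that $w^\circ-\sum_ih^im_i$ vanishes on $\mathcal W_1$. By \eqref{eq:diag} it equals $c[\mathcal W_\Delta]$ with $c\in\mathbb Q$. On the fiber over $H$ we have $h=0$, so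
\[
w|_{Y^\circ\times Y^\circ}=m_0|_{Y^\circ\times Y^\circ}+c\,[\mathcal W_\Delta]|_{Y^\circ\times Y^\circ}.
\]

\emph{Counting.} Since $H^2(B^\circ)$ has weights $\ge2$, the $(2,2)$ component of $m_0$ lies in
\[
W_4\bigl(H^2(B^\circ)\otimes H^2(B^\circ)\bigr)=W_2H^2(B^\circ)\otimes W_2H^2(B^\circ),
\]
and $W_2H^2(B^\circ)$ is the image of $H^2(\tilde B)$. So this component restricts into $I\otimes I$ by Lemma~\ref{lem:invariants}. Hence $\xi\in I\otimes I+\mathbb Q\kappa$, where $\kappa$, the $(2,2)$ component of $[\mathcal W_\Delta]|_{Y^\circ\times Y^\circ}$, does not depend on $\xi$. On the other hand $(I\otimes T)^{\pi_1}=I\otimes T^{\pi_1}=0$, so $(\Lambda\otimes\Lambda)^{\pi_1}=(I\otimes I)\oplus(T\otimes T)^{\pi_1}$, and therefore $\dim(T\otimes T)^{\pi_1}\le1$. As $T$ is self-dual, $\dim\operatorname{End}_{\pi_1}(T)\le1$; as $T$ is semisimple, it is zero or irreducible.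
\end{proof}

\section{The Noether--Lefschetz theorem for \texorpdfstring{$B'$}{B'}}\label{sec:NL}

\subsection{Very general \texorpdfstring{$H$}{H}}

\begin{lemma}\label{lem:CDK}
There is a countable union $\Sigma\subset U$ of proper closed subsets such that for $H\in U\setminus\Sigma$ the subspace $NS(\tilde Y)_{\mathbb Q}\subset H^2(\tilde Y)$ is $\pi_1$-stable.
\end{lemma}

\begin{proof}
Fix an integral polarization $Q$ of the variation $(R^2p_*\mathbb Z/\text{torsion})(1)$ over $U$. Let $\mathcal E\to U$ be the covering space of pairs $(H,u)$ with $u\in H^2(\tilde Y_H,\mathbb Z)/\text{torsion}$, and let $\mathcal E_j$ be its connected components. They are countably many complex manifolds of dimension $\dim U$. The pairs with $u$ a Hodge class form a closed analytic subset $\mathcal H\subset\mathcal E$. By Cattani, Deligne and Kaplan \cite[Thm.~1.1]{CDK}, for each $K$ the part of $\mathcal H$ where $Q(u,u)\le K$ is an algebraic variety, finite over $U$. Since $Q(u,u)$ is constant on $\mathcal E_j$, the set $\mathcal H\cap\mathcal E_j$ is open and closed in such a part, so it is itself algebraic and finite over $U$. If $\mathcal H\cap\mathcal E_j\ne\mathcal E_j$,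 it has dimension $<\dim U$, and its image is a proper closed subset of $U$. Let $\Sigma$ be the union of these images.

Let $H\in U\setminus\Sigma$ and let $u$ be an integral Hodge class at $H$. Then $(H,u)$ lies on some $\mathcal E_j\subset\mathcal H$, so all translates of $u$ under $\pi_1$ are Hodge classes. By the Lefschetz $(1,1)$ theorem the integral Hodge classes are the classes of divisors modulo torsion.
\end{proof}

\subsection{Rational surjectivity}
We use Kawamata--Viehweg vanishing: if $D$ is nef and big on the smooth projective threefold $\tilde B$, then $H^i(K_{\tilde B}+D)=0$ for $i>0$; dually, $H^i(\mathcal O(-D))=0$ for $i<3$.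

\begin{proposition}\label{prop:rational}
Let $H\in U\setminus\Sigma$. For every $D\in\operatorname{Pic}Y^\circ$ there are $n\ge1$ and $M\in\operatorname{Pic}B^\circ$ with $n\,c_1(D)=c_1(M)|_{Y^\circ}$ in $H^2(Y^\circ,\mathbb Z)$.
\end{proposition}

\begin{proof}
Let $\Lambda_{\rm alg}=\operatorname{im}(NS(\tilde Y)_{\mathbb Q}\to\Lambda)$. By Lemma~\ref{lem:CDK} it is $\pi_1$-stable. As $I$ and $T$ have no common constituent, $\Lambda_{\rm alg}=(\Lambda_{\rm alg}\cap I)\oplus(\Lambda_{\rm alg}\cap T)$, and $\Lambda_{\rm alg}\cap T$ is $0$ or $T$ by Proposition~\ref{prop:irreducible}.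

Suppose $T\subset\Lambda_{\rm alg}$. Then $T^{2,0}=0$. Since $\mathrm{Ex}$ is of type $(1,1)$, we get $H^{2,0}(\tilde Y)=\Lambda^{2,0}=I^{2,0}$, whence $p_g(\tilde Y)\le h^{2,0}(\tilde B)$. But $0\to K_{\tilde B}\to K_{\tilde B}+L\to K_{\tilde Y}\to0$ and $H^1(K_{\tilde B}+L)=0$ give
\[
p_g(\tilde Y)=h^0(K_{\tilde B}+L)-h^0(K_{\tilde B})+h^1(K_{\tilde B}),\qquad h^1(K_{\tilde B})=h^2(\mathcal O_{\tilde B})=h^{2,0}(\tilde B),
\]
so $p_g(\tilde Y)>h^{2,0}(\tilde B)$ by (C), a contradiction. (This is the only use of (C), which says that $\tilde Y$ has more holomorphic $2$-forms than $\tilde B$.) Hence $\Lambda_{\rm alg}\cap T=0$, and $\Lambda_{\rm alg}\subset I$ consists of rational $(1,1)$-classes. The surjection $H^2(\tilde B)\to I$ of polarizable Hodge structures splits, so these classes lift to rational $(1,1)$-classes on $\tilde B$. By the Lefschetz $(1,1)$ theorem $\Lambda_{\rm alg}=\operatorname{im}NS(\tilde B)_{\mathbb Q}$.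

Now extend $D$ to a line bundle on the smooth surface $\tilde Y$. The image of its first Chern class in $\Lambda\subset H^2(Y^\circ,\mathbb Q)$ is $c_1(D)$, and it is the restriction of a class in $NS(\tilde B)_{\mathbb Q}$. Multiply by an integer that clears denominators and kills the torsion of $H^2(Y^\circ,\mathbb Z)$.
\end{proof}

\subsection{Lefschetz for the open threefold}

\begin{lemma}\label{lem:lefschetz}
For $H\in U$ the map $H^2(B^\circ,\mathbb Z)\to H^2(Y^\circ,\mathbb Z)$ is injective with torsion-free cokernel.
\end{lemma}

\begin{proof}
The Lefschetz theorem of Goresky and MacPherson \cite[Part II, \S1.1]{GM}, applied to the quasi-finite map $g|_{B^\circ}:B^\circ\to\mathbb P^N$ from a smooth connected threefold, gives $\pi_i(B^\circ,Y^\circ)=0$ for $i\le2$ and generic $H$, so $H_i(B^\circ,Y^\circ;\mathbb Z)=0$ for $i\le2$. By the choice of $U$ the pairs $(B^\circ,Y^\circ_H)$, $H\in U$, are homeomorphic to each other, so this vanishing holds for all $H\in U$. By universal coefficients $H^2(B^\circ,Y^\circ;\mathbb Z)=0$ and $H^3(B^\circ,Y^\circ;\mathbb Z)=\operatorname{Hom}(H_3(B^\circ,Y^\circ;\mathbb Z),\mathbb Z)$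 is torsion-free. Use the exact sequence of the pair.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:NL}}
Let $H\in U\setminus\Sigma$.

\emph{Surjectivity.} Let $D\in\operatorname{Pic}Y^\circ$, and let $n,M$ be as in Proposition~\ref{prop:rational}. By Lemma~\ref{lem:lefschetz}, $c_1(D)=\gamma|_{Y^\circ}$ for some $\gamma\in H^2(B^\circ,\mathbb Z)$, and $n\gamma=c_1(M)$. We first show that $\gamma$ is algebraic. Consider the exact sequence
\[
H_4(\partial,\mathbb Z)\to H^2(\tilde B,\mathbb Z)\to H^2(B^\circ,\mathbb Z)\to H^3_\partial(\tilde B,\mathbb Z)=H_3(\partial,\mathbb Z).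
\]
Here $H_3(\partial,\mathbb Z)$ is torsion-free: by universal coefficients its torsion is isomorphic to that of $H^4(\partial,\mathbb Z)$. Let $\partial^*$ be $\partial$ minus its singular points and its components of dimension $\le1$. The complement of $\partial^*$ in $\partial$ has real dimension $\le2$, so $H^4(\partial,\mathbb Z)=H^4_c(\partial^*,\mathbb Z)$, which is free on the two-dimensional components. Extend $M$ to $\tilde M\in\operatorname{Pic}\tilde B$. Then $n\gamma$ maps to $0$ in $H_3(\partial,\mathbb Z)$, hence so does $\gamma$, and $\gamma=\gamma'|_{B^\circ}$ with $\gamma'\in H^2(\tilde B,\mathbb Z)$. The difference $n\gamma'-c_1(\tilde M)$ comes from $H_4(\partial,\mathbb Z)$, so it is a combination of classes of two-dimensional components of $\partial$, which are divisors on $\tilde B$. Thus $n\gamma'$ is algebraic and maps to $0$ in the vector space $H^2(\mathcal O_{\tilde B})$. So does $\gamma'$, and by the exponential sequence $\gamma'=c_1(M')$ with $M'\in\operatorname{Pic}\tilde B$.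

Now $D_1=D-M'|_{Y^\circ}$ has $c_1(D_1)=0$ in $H^2(Y^\circ,\mathbb Z)$. Extend $D_1$ to $\tilde Y$; its first Chern class lies in the image of $H_2(\partial_H,\mathbb Z)$, that is, in $\sum\mathbb Z[C_k]$. Subtracting a combination of the $C_k$ we get an extension $\tilde D_1\in\operatorname{Pic}^0(\tilde Y)$. By vanishing $H^1(L^{-1})=H^2(L^{-1})=0$, so $H^1(\mathcal O_{\tilde B})\cong H^1(\mathcal O_{\tilde Y})$. The homomorphism of complex tori $\operatorname{Pic}^0(\tilde B)\to\operatorname{Pic}^0(\tilde Y)$ is an isomorphism on tangent spaces, hence onto. So $\tilde D_1=M''|_{\tilde Y}$ with $M''\in\operatorname{Pic}^0(\tilde B)$, and $D=(M'+M'')|_{Y^\circ}$.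

\emph{Injectivity.} Let $M\in\operatorname{Pic}B^\circ$ with $M|_{Y^\circ}$ trivial. By Lemma~\ref{lem:lefschetz}, $c_1(M)=0$. Extend $M$ to $\tilde B$. The first Chern class of the extension is a combination of classes of two-dimensional components of $\partial$; subtract this combination of divisors to get an extension $\tilde M$ with $c_1(\tilde M)=0$. As $\tilde M|_{\tilde Y}$ is trivial on $Y^\circ$, it is $\mathcal O(\sum a_kC_k)$ for some $a_k$. Its first Chern class vanishes, so all $a_k=0$ by Lemma~\ref{lem:bertini}(3), and $\tilde M|_{\tilde Y}\cong\mathcal O_{\tilde Y}$. The bundle $L\otimes\tilde M^{-1}$ is numerically equivalent to $L$, hence nef and big, so $H^1(\tilde M\otimes L^{-1})=0$ and $H^0(\tilde B,\tilde M)\to H^0(\mathcal O_{\tilde Y})$ is onto. So $\tilde M$ has a nonzero section. Its divisor is effective and numerically trivial, hence zero. Thus $\tilde M$, and so $M$, is trivial. \qed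

\section{From \texorpdfstring{$B'$}{B'} back to \texorpdfstring{$X$}{X}}\label{sec:descent}

\subsection{Geometry of the general \texorpdfstring{$Y$}{Y}}

\begin{lemma}\label{lem:geometry}
For general $H$ the surface $Y$ is integral and regular in codimension one, each $\mathcal O_{Y,\zeta_i}$ is a discrete valuation ring, $Y\cap\operatorname{Sing}X$ is finite, $Y_1:=Y\cap X_{\rm reg}$ is normal, and $\operatorname{Cl}Y^\nu=\operatorname{Cl}Y_1$. Moreover $Y$ is normal if and only if \textup{(ii)} holds.
\end{lemma}

\begin{proof}
Over $X\setminus Z$ the map $\tau$ is an isomorphism, so $Y\setminus Z\cong Y'\setminus\tau^{-1}(Z)$. This is normal and irreducible, and it is nonempty because $\tau^{-1}(Z)$, the support of a Cartier divisor, is a union of prime divisors, each of which meets $Y'$ in a curve. Being a Cartier divisor, $Y$ is pure of dimension two, while $\dim Z\le1$; so $Y$ is irreducible.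

At $\zeta_i$ write $\mathcal I_{Z,\zeta_i}=(x,y^m)$ as in Lemma~\ref{lem:local}. The elements $x,y^m$ are minimal generators, so writing the equation of $Y$ as $s=ax+cy^m$, the residue of $a$ in $k(\zeta_i)$ depends only on $s$. As $V$ generates $\mathcal I_Z(d)$, the sections for which this residue vanishes form a proper linear subspace of $V$. So for general $s$ the coefficient $a$ is a unit, $s\notin\mathfrak m_{\zeta_i}^2$ (whether $m=1$ or $m\ge2$), and $\mathcal O_{Y,\zeta_i}$ is a discrete valuation ring. A point of codimension one of $Y$ either lies in the normal surface $Y\setminus Z$ or is some $\zeta_i$; so $Y$ is $R_1$. As $X$ is $S_2$ and depth and dimension both drop by one along $Y$, the surface $Y$ is $S_1$. So $Y$ is reduced, hence integral.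

Since $V$ generates $\mathcal I_Z(d)$, the linear system has no base points off $Z$. A curve in $\operatorname{Sing}X$ that lies in $Z$ would be some $Z_i$, which \eqref{eq:standing} excludes. So the general $Y$ contains no curve component of $\operatorname{Sing}X$, and $Y\cap\operatorname{Sing}X$ is finite. The surface $Y_1$ is a Cartier divisor in a regular scheme and is $R_1$, so it is normal. Thus $Y^\nu\to Y$ is an isomorphism over $Y_1$, which has finite complement, and $\operatorname{Cl}Y^\nu=\operatorname{Cl}Y_1$.

Finally, as $Y$ is $R_1$ and $S_1$, it is normal iff $\operatorname{depth}\mathcal O_{Y,p}=2$, that is, $\operatorname{depth}\mathcal O_{X,p}=3$, at all closed points $p\in Y$. This says $Y\cap NCM(X)=\emptyset$. The general $Y$ avoids the finite set $NCM(X)\setminus Z$ and contains $Z$, so this is equivalent to (ii).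
\end{proof}

This proves Theorem~\ref{thm:main}(c) and all of (b) except the statement about $\alpha$.

\subsection{Prime divisors of \texorpdfstring{$B'$}{B'} over \texorpdfstring{$Z$}{Z}}
A prime divisor of $B'$ contained in $\tau^{-1}(Z)$ maps to a point or onto some $Z_i$. Call those that map to a point $F_j$.

\begin{lemma}\label{lem:divisors}
For each $i$ exactly one prime divisor of $B'$, called $E_i$, is contained in $\tau^{-1}(Z)$ and maps onto $Z_i$. Every point of $B'$ over $\zeta_i$ lies on $E_i$.
\end{lemma}

\begin{proof}
Let $\mathcal O=\mathcal O_{X,\zeta_i}$ and $\mathcal I_{Z,\zeta_i}=(x,y^m)$. Since $x,y^m$ is a regular sequence, $B\times_X\operatorname{Spec}\mathcal O=\operatorname{Proj}\mathcal O[S_0,S_1]/(y^mS_0-xS_1)$, whose fiber over $\zeta_i$ is $\mathbb P^1_{k(\zeta_i)}$. The generic point of a surface in $b^{-1}(Z)$ dominating $Z_i$ has transcendence degree one over $k(\zeta_i)$, so it is the generic point of this $\mathbb P^1$. In the chart with coordinate $u=S_0/S_1$, where $x=uy^m$, the prime ideal at this point is $(x,y)=(y)$. As it is principal, the local ring of $B$ there is a discrete valuation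 ring. So $\nu$ is an isomorphism near this point, and there is exactly one prime divisor $E_i$ of $B'$ as claimed.

A point of $B'$ over $\zeta_i$ lies on $\tau^{-1}(Z)$, the support of a Cartier divisor, hence on a prime divisor $F\subset\tau^{-1}(Z)$. Then $\tau(F)\subset Z$ is closed, irreducible and contains $\zeta_i$, so $\tau(F)=Z_i$ and $F=E_i$.
\end{proof}

\subsection{Comparing \texorpdfstring{$Y'$}{Y'} and \texorpdfstring{$Y$}{Y}}\label{ss:compare}
Let $H$ be general. The map $Y'\to Y$ is a proper birational map of integral surfaces. As $\mathcal O_{Y,\zeta_i}$ is a discrete valuation ring, the valuative criterion gives a section of $Y'\to Y$ over $\operatorname{Spec}\mathcal O_{Y,\zeta_i}$. Its image is closed and dense in the integral scheme $Y'\times_Y\operatorname{Spec}\mathcal O_{Y,\zeta_i}$, so $Y'\to Y$ is an isomorphism over $\operatorname{Spec}\mathcal O_{Y,\zeta_i}$, hence over a neighborhood of $\zeta_i$. The unique curve of $Y'$ over $Z_i$ lies on $E_i$ by Lemma~\ref{lem:divisors}, so it is the irreducible curve $E_i\cap Y'$, which therefore maps birationally onto $Z_i$.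

A curve in $Y'$ contracted by $\tau$ lies in $\tau^{-1}(Z)$, hence in some $E_i\cap Y'$ or $F_j\cap Y'$. These are irreducible and the former are not contracted, so the contracted curves are exactly the $F_j\cap Y'$. Let
\[
\Phi=(Y\cap\operatorname{Sing}X)\cup\bigcup_j\tau(F_j),\qquad Y_2=Y\setminus\Phi\subset Y_1,\qquad Y_2'=Y'\cap\tau^{-1}(Y_2).
\]
The set $\Phi$ is finite. The map $Y_2'\to Y_2$ is proper, quasi-finite and birational onto a normal surface, hence an isomorphism by Zariski's main theorem. The complement $Y'\setminus Y_2'$ is the union of the curves $F_j\cap Y'$ and a finite set. Therefore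
\[
\operatorname{Cl}Y_1=\operatorname{Cl}Y_2\cong\operatorname{Cl}Y_2'=\operatorname{Cl}Y'/\langle C_{F_j}\rangle,\qquad [\operatorname{Supp}Z_i]\leftrightarrow[C_{E_i}].
\]
By Lemma~\ref{lem:bertini}(2), $\rho(F_j)=C_{F_j}$ and $\rho(E_i)=C_{E_i}$. So for very general $Y$ Theorem~\ref{thm:NL} gives an isomorphism
\begin{equation}\label{eq:rhobar}
\bar\rho:\ \operatorname{Cl}B'/\langle F_j\rangle\xrightarrow{\ \sim\ }\operatorname{Cl}Y_1,\qquad E_i\mapsto[\operatorname{Supp}Z_i].
\end{equation}

\subsection{End of the proof of Theorem~\ref{thm:main}}
We compute the left side of \eqref{eq:rhobar}. Since $\tau$ is an isomorphism off $Z$ and $\operatorname{codim}Z\ge2$,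
\[
\operatorname{Cl}B'/\langle E_i,F_j\rangle=\operatorname{Cl}(B'\setminus\tau^{-1}(Z))=\operatorname{Cl}(X\setminus Z)=\operatorname{Cl}X .
\]
The classes of all $E_i,F_j$ are independent in $\operatorname{Cl}B'$: if a combination equals $\operatorname{div}(\varphi)$, then $\varphi$ has trivial divisor on $X\setminus Z$, hence on $X$. So $\varphi$ is constant because $X$ is projective and normal, and the combination is zero. Hence
\begin{equation}\label{eq:exact}
0\to\bigoplus_i\mathbb ZE_i\to\operatorname{Cl}B'/\langle F_j\rangle\to\operatorname{Cl}X\to0
\end{equation}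
is exact. To split it, we pull back line bundles from $X_{\rm reg}$. A prime divisor of $B'$ contained in $\tau^{-1}(\operatorname{Sing}X)$ lies over $Z$, because off $Z$ the map $\tau$ is an isomorphism and $\operatorname{codim}\operatorname{Sing}X\ge2$. So it lies over the finite set $Z\cap\operatorname{Sing}X$ and is one of the $F_j$. Thus $\operatorname{Cl}(\tau^{-1}X_{\rm reg})$ is $\operatorname{Cl}B'$ modulo some of the $F_j$, and we may define
\[
\sigma:\ \operatorname{Cl}X=\operatorname{Pic}X_{\rm reg}\xrightarrow{\tau^*}\operatorname{Pic}(\tau^{-1}X_{\rm reg})\to\operatorname{Cl}(\tau^{-1}X_{\rm reg})\to\operatorname{Cl}B'/\langle F_j\rangle .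
\]
Over $X_{\rm reg}\setminus Z$, whose class group is $\operatorname{Cl}X$, the map $\tau$ is an isomorphism. So $\sigma$ splits \eqref{eq:exact}, and
\[
\bigoplus_i\mathbb Z\oplus\operatorname{Cl}X\to\operatorname{Cl}B'/\langle F_j\rangle,\qquad(e,M)\mapsto\sum e_iE_i+\sigma(M),
\]
is an isomorphism. It remains to see that its composite with $\bar\rho$ is $\alpha$. On the first summand this is \eqref{eq:rhobar}. Let $M\in\operatorname{Pic}X_{\rm reg}$. The open set $Y^\circ\cap Y_2'$ has finite complement in $Y_2'\cong Y_2$ and does not meet the $F_j$. It lies in $B^\circ\cap\tau^{-1}(X_{\rm reg})$, where $\sigma(M)$ is represented by $\tau^*M$. So on it $\bar\rho\sigma(M)$ is represented by $\tau^*M|_{Y^\circ\cap Y_2'}$, and this line bundle also represents the class of $M|_{Y_1}$. Hence $\bar\rho\sigma(M)=\alpha(M)$, and $\alpha$ is an isomorphism. This proves (b).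

We have thus proved (b) and (c) for every $d$ satisfying (A), (B) and (C), and hence for $d\gg0$. Condition (i) holds if $Z$ lies on a normal surface, by Lemma~\ref{lem:local}(1). If (i) and (ii) hold, then by (b) and (c) the very general $Y$ is normal, $\operatorname{Cl}Y=\operatorname{Cl}Y_1$, and $\alpha$ is an isomorphism. If one of them fails, no $Y$ is normal, by (a). If $X$ is Cohen--Macaulay, (ii) is automatic. \qed

\begin{thebibliography}{9}
\bibitem{BN} John Brevik and Scott Nollet, \emph{Geometric Divisors in Normal Local Domains}, arXiv:1606.01977 (2016).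
\bibitem{CDK} Cattani, Deligne and Kaplan, \emph{On the locus of Hodge classes}, J. AMS \textbf{8} (1995).
\bibitem{D} Deligne, \emph{Th\'eorie de Hodge II}.
\bibitem{GM} Goresky and MacPherson, \emph{Stratified Morse Theory}.
\bibitem{J} Jouanolou, \emph{Th\'eor\`emes de Bertini}.
\bibitem{V} Verdier, Invent. Math. \textbf{36} (1976).
\end{thebibliography}

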